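\title{Additivity and cofinality of the ideal of sets of Hausdorff dimension zero}

\begin{abstract}
Let $\mathrm{HDZ}$ be the ideal of subsets of the Cantor space of Hausdorff dimension zero and let $\mathcal N$ be the ideal of Lebesgue null sets. We show that $\operatorname{add}(\mathcal N)<\operatorname{add}(\mathrm{HDZ})$ and $\operatorname{cof}(\mathrm{HDZ})<\operatorname{cof}(\mathcal N)$ are consistent with ZFC, both in one model, while the reverse strict inequalities are refuted by ZFC. The reason is that $\operatorname{add}(\mathrm{HDZ})$ and $\operatorname{cof}(\mathrm{HDZ})$ are the bounding and dominating numbers of a localization relation on a product of finite sets, in which domination plays no role. We also show that $\mathfrak d<\operatorname{add}(\mathrm{HDZ})$ and $\operatorname{cof}(\mathrm{HDZ})<\mathfrak b$ are each consistent.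
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two ideals on the Cantor space}

We work in ZFC, and ``consistent'' means consistent relative to ZFC. The Cantor space $2^\omega$ carries the metric $d(x,y)=2^{-\min\{n\,:\,x(n)\ne y(n)\}}$ for $x\neq y$, $d(x,x)=0$, and the standard product measure $\mu$. Let $\mathcal N$ be the ideal of $\mu$-null sets. For $s>0$, $A\subset2^\omega$ and $\delta\in(0,\infty]$ put
\[
\mathcal H^s_\delta(A)=\inf\Big\{\sum_{n=0}^\infty\operatorname{diam}(C_n)^s : A\subset\bigcup_{n\in\omega}C_n,\ \operatorname{diam}(C_n)\le\delta\text{ for all }n\Big\},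
\]
where the $C_n$ are subsets of $2^\omega$, and let $\mathcal H^s(A)=\lim_{\delta\to0}\mathcal H^s_\delta(A)=\sup_\delta \mathcal H^s_\delta(A)$ be the $s$-dimensional Hausdorff measure. The Hausdorff dimension of $A$ is $\dim_{\mathrm H}(A)=\inf\{s>0:\mathcal H^s(A)=0\}$. All diameters are at most $1$, so $\mathcal H^s(A)=0$ implies $\mathcal H^{s'}(A)=0$ for $s'>s$, and therefore
\[
\mathrm{HDZ}:=\{A\subset2^\omega:\dim_{\mathrm H}(A)=0\}=\bigcap_{s>0}\{A\subset 2^\omega:\mathcal H^s(A)=0\}.
\]
Each $\mathcal H^s$ is an outer measure, so $\mathrm{HDZ}$ is a $\sigma$-ideal.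

Write $\{0,1\}^n$ for the set of binary strings of length $n$, $2^{<\omega}$ for the set of all finite binary strings, and $[\sigma]=\{y\in2^\omega:\sigma\subset y\}$ for the cylinder of $\sigma$; it has diameter and measure $2^{-|\sigma|}$. Cylinders suffice to describe $\mathcal H^s$-null sets:
\begin{equation}\label{eq:cyl}
\mathcal H^s(A)=0\iff\forall\varepsilon>0\ \exists D\subset2^{<\omega}\ \Big(A\subset\bigcup_{\sigma\in D}[\sigma]\ \text{ and }\ \sum_{\sigma\in D}2^{-s|\sigma|}<\varepsilon\Big).
\end{equation}
For the forward direction take a cover $(C_n)$ with $\sum_n\operatorname{diam}(C_n)^s<\varepsilon/2$. If $C_n$ has diameter $2^{-m}>0$, its points agree on the first $m$ coordinates, so $C_n$ lies in a cylinder of the same diameter; if $C_n$ has diameter $0$, it lies in a cylinder $[\sigma]$ with $2^{-s|\sigma|}<\varepsilon2^{-n-2}$. Conversely, if $\varepsilon\le\delta^s$, every cylinder of the cover in \eqref{eq:cyl} has diameter below $\delta$, so $\mathcal H^s_\delta(A)\le\varepsilon$.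

For $s=1$ the right side of \eqref{eq:cyl} says that $A$ is covered by cylinders of small total measure, that is, $A\in\mathcal N$. Thus $\mathcal N$ is the ideal of $\mathcal H^1$-null sets, $\mathrm{HDZ}\subset\mathcal N$, and $2^\omega\notin\mathrm{HDZ}$. The inclusion is proper: the null set $\{y:y(n)=0\text{ for all odd }n\}$ carries the coin-tossing measure $\nu$ on the even coordinates, which satisfies $\nu([\sigma])\le2^{-|\sigma|/2}$, so each of its covers by cylinders has $\sum2^{-|\sigma|/2}\ge1$. On the other hand $\mathrm{HDZ}$ contains perfect sets: the set $\{y:y(n)=0\text{ unless }n\text{ is a square}\}$ is covered by at most $2^{\sqrt n+1}$ cylinders of length $n$, and $2^{\sqrt n+1}2^{-sn}\to0$ for every $s>0$.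

\subsection{The questions}

Let $\mathcal I$ be an ideal on $2^\omega$ that contains all singletons and does not contain $2^\omega$. Its additivity and cofinality are
\begin{align*}
\operatorname{add}(\mathcal I)&=\min\{|\mathcal F|:\mathcal F\subset\mathcal I,\ \textstyle\bigcup\mathcal F\notin\mathcal I\},\\
\operatorname{cof}(\mathcal I)&=\min\{|\mathcal F|:\mathcal F\subset\mathcal I,\ (\forall A\in\mathcal I)(\exists B\in\mathcal F)\ A\subset B\}.
\end{align*}
The first is the number of small sets needed to build a large union; the second is the number of small sets needed to contain every small set. Let $\mathfrak c=2^{\aleph_0}$. Both a cofinal family and the family of singletons have union $2^\omega\notin\mathcal I$, so for a $\sigma$-ideal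
\begin{equation}\label{eq:trivial}
\aleph_1\le\operatorname{add}(\mathcal I)\le\min\{\operatorname{cof}(\mathcal I),\mathfrak c\}.
\end{equation}
We write $\forall^\infty$ and $\exists^\infty$ for ``for all but finitely many'' and ``for infinitely many'', and $f\le^*g$ for $\forall^\infty m\ f(m)\le g(m)$. The unbounding number $\mathfrak b$ is the least size of a family in $\omega^\omega$ with no $\le^*$-upper bound, and the dominating number $\mathfrak d$ is the least size of a family $D\subset\omega^\omega$ such that every $f$ satisfies $f\le^*g$ for some $g\in D$. The part of Cicho\'n's diagram that we need is \cite[Ch.~2]{BJ}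
\begin{equation}\label{eq:cichon}
\operatorname{add}(\mathcal N)\le\mathfrak b\le\mathfrak d\le\operatorname{cof}(\mathcal N)\le\mathfrak c .
\end{equation}

The following two questions come from Goto \cite{Goto}.
\begin{enumerate}
\item[(Q1)] Is it consistent that $\operatorname{add}(\mathcal N)<\operatorname{add}(\mathrm{HDZ})$?
\item[(Q2)] Is it consistent that $\operatorname{cof}(\mathrm{HDZ})<\operatorname{cof}(\mathcal N)$?
\end{enumerate}
Under CH both inequalities fail by \eqref{eq:trivial} and \eqref{eq:cichon}. We shall see that ZFC proves $\operatorname{add}(\mathcal N)\le\operatorname{add}(\mathrm{HDZ})$ and $\operatorname{cof}(\mathrm{HDZ})\le\operatorname{cof}(\mathcal N)$, so the questions ask whether ZFC proves equality. Equality is a natural guess: by \eqref{eq:cyl} the two ideals are defined by the same kind of cover and the same kind of summability condition, with the exponent $s=1$ in one case and countably many exponents $s=1/k$ in the other. The guess is wrong, because the quantifier ``for all $s$'' changes the nature of the condition.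

\subsection{Results}

\begin{theorem}\label{thm:A}
Assume GCH and let $\aleph_1\le\lambda\le\kappa$ be regular cardinals. There is a ccc forcing extension in which
\[
\operatorname{add}(\mathcal N)=\mathfrak b=\aleph_1,\qquad \operatorname{add}(\mathrm{HDZ})=\operatorname{cof}(\mathrm{HDZ})=\lambda,\qquad \mathfrak d=\operatorname{cof}(\mathcal N)=\mathfrak c=\kappa .
\]
\end{theorem}

With $\lambda=\aleph_2$ and $\kappa=\aleph_3$ we obtain the consistency of
\[
\operatorname{add}(\mathcal N)=\aleph_1<\operatorname{add}(\mathrm{HDZ})=\operatorname{cof}(\mathrm{HDZ})=\aleph_2<\operatorname{cof}(\mathcal N)=\aleph_3 ,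
\]
so the answer to both (Q1) and (Q2) is yes, in a single model.

Behind this theorem is a combinatorial description of the two invariants of $\mathrm{HDZ}$. A \emph{relational system} is a triple $(X,Y,R)$ with $R\subset X\times Y$ such that every $x\in X$ has some $y$ with $x\,R\,y$ and no $y\in Y$ satisfies $x\,R\,y$ for all $x$. We say that $y$ \emph{bounds} $F\subset X$ if $x\,R\,y$ for all $x\in F$, and that $D\subset Y$ is \emph{dominating} if each $x\in X$ has some $y\in D$ with $x\,R\,y$. Then $\mathfrak b(R)$ is the least size of a subset of $X$ without a bound, and $\mathfrak d(R)$ is the least size of a dominating subset of $Y$. For $(\omega^\omega,\omega^\omega,\le^*)$ these are $\mathfrak b$ and $\mathfrak d$.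

A number $b$ is identified with $\{0,\dots,b-1\}$. Let $b$ be a function from $\omega$ to the positive integers, or the constant function with value $\omega$; let $h$ be a function from $\omega$ to the positive integers with $b(l)>h(l)$ for infinitely many $l$; and write $\prod b=\prod_lb(l)$. A \emph{slalom of width $h$ in $\prod b$} is a function $\varphi$ on $\omega$ with $\varphi(l)\subset b(l)$ and $|\varphi(l)|\le h(l)$. It \emph{captures} $x\in\prod b$ if $\forall^\infty l\ x(l)\in\varphi(l)$. The bounding and dominating numbers of the capturing relation are denoted $\mathfrak b^{\mathrm{Lc}}_{b,h}$ and $\mathfrak d^{\mathrm{Lc}}_{b,h}$; we write $2^l$ and $4^l$ also for the functions $l\mapsto2^l$ and $l\mapsto4^l$. Bartoszy\'nski's theorem \cite[Section 2.3]{BJ} states that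
\begin{equation}\label{eq:bart}
\operatorname{add}(\mathcal N)=\mathfrak b^{\mathrm{Lc}}_{\omega,2^l},\qquad\operatorname{cof}(\mathcal N)=\mathfrak d^{\mathrm{Lc}}_{\omega,2^l}.
\end{equation}
A slalom $\varphi$ in $\omega^\omega$ that captures $x$ also dominates it, through $l\mapsto\max(\varphi(l)\cup\{0\})$. In a product $\prod b$ of finite sets this information is empty, since $b$ already dominates everything. The invariants of $\mathrm{HDZ}$ are of this second, bounded kind.

For $k\ge1$ and $l\in\omega$ let
\[
b_k(l)=2^{\lceil2^{l/k}\rceil}.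
\]
Let $X=\prod_{k\ge1}\prod b_k$, let $Y$ be the set of all sequences $S=(S^k)_{k\ge1}$ in which $S^k$ is a slalom of width $2^l$ in $\prod b_k$, and for $x=(x^k)_{k\geq 1}\in X$ and $S\in Y$ put
\[
x\,R\,S\iff\exists^\infty k\ \forall^\infty l\ \ x^k(l)\in S^k(l).
\]
This is a relational system: $x$ is related to the sequence of slaloms $l\mapsto\{x^k(l)\}$, and since $b_k(l)>2^l$ for large $l$, every $S$ is evaded by an $x$ with $x^k(l)\notin S^k(l)$ for all $k$ and all large $l$. From now on $X$, $Y$, $R$ always denote these objects. For ideals $\mathcal I\subset\mathcal J$ with $2^\omega\notin\mathcal J$ and $\mathcal I$ containing all singletons, put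
\begin{align*}
\operatorname{add}(\mathcal I,\mathcal J)&=\min\{|\mathcal F|:\mathcal F\subset\mathcal I,\ \textstyle\bigcup\mathcal F\notin\mathcal J\},\\
\operatorname{cof}(\mathcal I,\mathcal J)&=\min\{|\mathcal D|:\mathcal D\subset\mathcal J,\ (\forall A\in\mathcal I)(\exists B\in\mathcal D)\ A\subset B\}.
\end{align*}

\begin{theorem}\label{thm:B}
For every ideal $\mathcal J$ with $\mathrm{HDZ}\subset\mathcal J\subset\mathcal N$,
\[
\operatorname{add}(\mathrm{HDZ},\mathcal J)=\operatorname{add}(\mathrm{HDZ})=\mathfrak b(R),\qquad
\operatorname{cof}(\mathrm{HDZ},\mathcal J)=\operatorname{cof}(\mathrm{HDZ})=\mathfrak d(R).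
\]
Moreover $\operatorname{add}(\mathcal N)\le\operatorname{add}(\mathrm{HDZ})$ and $\operatorname{cof}(\mathrm{HDZ})\le\operatorname{cof}(\mathcal N)$.
\end{theorem}

For instance, the least number of sets of dimension zero whose union has positive dimension equals the least number whose union is not even null. Corollary~\ref{cor:bounds} bounds $\mathfrak b(R)$ and $\mathfrak d(R)$ on both sides by numbers $\mathfrak b^{\mathrm{Lc}}_{b,h}$ and $\mathfrak d^{\mathrm{Lc}}_{b,h}$. The last theorem shows how far the analogue of \eqref{eq:cichon} fails: ZFC proves neither $\operatorname{add}(\mathrm{HDZ})\le\mathfrak d$ nor $\mathfrak b\le\operatorname{cof}(\mathrm{HDZ})$.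

\begin{theorem}\label{thm:C}
Each of the following is consistent:
\begin{enumerate}
\item[(i)] $\mathfrak d=\aleph_1<\operatorname{add}(\mathrm{HDZ})=\aleph_2$;
\item[(ii)] $\operatorname{cof}(\mathrm{HDZ})=\aleph_1<\mathfrak b=\aleph_2$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:coding} proves the inequalities $\mathfrak b(R)\le\operatorname{add}(\mathrm{HDZ})$ and $\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d(R)$, the only part of Theorem~\ref{thm:B} that the forcing constructions use. Sections~\ref{sec:Q} and~\ref{sec:iter} prove Theorem~\ref{thm:A}; a reader interested only in (Q1) and (Q2) can stop there. Section~\ref{sec:converse} proves Theorem~\ref{thm:B}, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.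

\section{Coding sets of dimension zero by bounded functions}\label{sec:coding}

All ZFC inequalities in this paper come from pairs of maps between relational systems.

\begin{lemma}\label{lem:transfer}
Let $(X_0,Y_0,R_0)$ and $(X_1,Y_1,R_1)$ be relational systems, and let $\Phi:X_0\to X_1$ and $\Psi:Y_1\to Y_0$ be such that $\Phi(x)\,R_1\,y$ implies $x\,R_0\,\Psi(y)$. Then $\mathfrak b(R_1)\le\mathfrak b(R_0)$ and $\mathfrak d(R_0)\le\mathfrak d(R_1)$.
\end{lemma}

\begin{proof}
If $F\subset X_0$ and $|F|<\mathfrak b(R_1)$, then $\Phi[F]$ has a bound $y$, and $\Psi(y)$ bounds $F$. If $D\subset Y_1$ is dominating, then so is $\Psi[D]$: given $x\in X_0$, pick $y\in D$ with $\Phi(x)\,R_1\,y$.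
\end{proof}

The system $(\mathcal I,\mathcal J,\subset)$ has bounding number $\operatorname{add}(\mathcal I,\mathcal J)$, because $\mathcal F$ has a bound in $\mathcal J$ exactly when $\bigcup\mathcal F\in\mathcal J$, and dominating number $\operatorname{cof}(\mathcal I,\mathcal J)$. For $\mathcal J=\mathcal I$ these are $\operatorname{add}(\mathcal I)$ and $\operatorname{cof}(\mathcal I)$.

To merge many small sets it is convenient to replace the sequence of covers in \eqref{eq:cyl} by one set of strings that covers infinitely often. For $C\subset2^{<\omega}$ let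
\[
C^\infty=\{y\in2^\omega:\exists^\infty n\ \ y{\restriction}n\in C\}.
\]
If $C\cap\{0,1\}^n\subset C'$ for almost all $n$, then $C^\infty\subset(C')^\infty$. This indifference to finitely many levels matches the quantifier $\forall^\infty$ in the capturing relation.

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(a)] If $|C\cap\{0,1\}^n|\le2^{tn}$ for almost all $n$, then $\mathcal H^s(C^\infty)=0$ for all $s>0$ with $s>t$.
\item[(b)] If $A\in\mathrm{HDZ}$ and $k\ge1$, there is $C\subset2^{<\omega}$ with $A\subset C^\infty$ and $|C\cap\{0,1\}^n|\le2^{n/k}$ for all $n$.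
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For each $N$ the cylinders $[\sigma]$ with $\sigma\in C$ and $|\sigma|\ge N$ cover $C^\infty$. For large $N$ the sum of the numbers $2^{-s|\sigma|}$ is at most $\sum_{n\ge N}2^{(t-s)n}$, which tends to $0$. Apply \eqref{eq:cyl}.

(b) Since $\mathcal H^{1/k}(A)=0$, for each $i\in\omega$ there is $D_i\subset2^{<\omega}$ whose cylinders cover $A$ and with $\sum_{\sigma\in D_i}2^{-|\sigma|/k}\le2^{-i-1}$. Let $C=\bigcup_iD_i$. Then $\sum_{\sigma\in C}2^{-|\sigma|/k}\le1$, and the terms of length $n$ alone give $|C\cap\{0,1\}^n|\,2^{-n/k}\le1$. Each $y\in A$ extends some $\sigma_i\in D_i$ for every $i$, and $2^{-|\sigma_i|/k}\le2^{-i-1}$ gives $|\sigma_i|\ge k(i+1)$. So $y$ has arbitrarily long initial segments in $C$.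
\end{proof}

The lemma converts summability into a counting bound at each level. The conversion loses something, since (b) starts from $\mathcal H^{1/k}(A)=0$ and (a) returns only exponents $s>1/k$, but for $\mathrm{HDZ}$ the loss is free: we can start from a larger $k$. The next example contains the main idea of the paper.

\begin{example}\label{ex:idea}
Let $\mathcal F\subset\mathrm{HDZ}$. For $A\in\mathcal F$ choose $C_A$ by Lemma~\ref{lem:count}(b) with $k=4$, and let $x_A(n)=C_A\cap\{0,1\}^n$. The value $x_A(n)$ lies in the finite set $O(n)$ of subsets of $\{0,1\}^n$ with at most $2^{n/4}$ elements, which does not depend on $A$. Suppose that a single slalom $\varphi$, with $\varphi(n)\subset O(n)$ and $|\varphi(n)|\le2^{n/4}$, captures every $x_A$. Merge all candidates: $C'=\bigcup_n\bigcup\varphi(n)$. Then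
\[
|C'\cap\{0,1\}^n|\le2^{n/4}\cdot2^{n/4}=2^{n/2},
\]
and $A\subset C_A^\infty\subset(C')^\infty$ for each $A\in\mathcal F$. By Lemma~\ref{lem:count}(a), $\dim_{\mathrm H}(\bigcup\mathcal F)\le1/2$. With $k$ in place of $4$ the bound is $2/k$: the width of the slalom is paid for by doubling the exponent.

Now try the same for $\mathcal N$. A null set is contained in $C^\infty$ for some $C$ with $\sum_{\sigma\in C}2^{-|\sigma|}<\infty$ (argue as in (b) with $k=1$), and such $C^\infty$ are null by the Borel--Cantelli lemma. The function $n\mapsto C\cap\{0,1\}^n$ again takes values in fixed finite sets, but merging fails for every width $h\geq 1$ with $h(n)\to\infty$. Choose $n_0<n_1<\cdots$ with $n_j\ge j$ and $h(n_j)\ge2^j$, and for $z\in2^\omega$ let $C_z=\bigcup_j\{\sigma\in\{0,1\}^{n_j}:z{\restriction}j\subset\sigma\}$. Then $\sum_{\sigma\in C_z}2^{-|\sigma|}=\sum_j2^{-j}<\infty$. At level $n_j$ there are only $2^j\le h(n_j)$ possibilities for $C_z\cap\{0,1\}^{n_j}$, and at other levels only one, so one slalom of width $h$ captures all the codes. Yet $z\in C_z^\infty$, so the null sets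 $C_z^\infty$ cover $2^\omega$. What is missing is a uniform rate of convergence of the series. Such a rate, the function sending $j$ to the least level beyond which the tail is below $2^{-j}$, is an element of $\omega^\omega$ with no a priori bound. For $\mathrm{HDZ}$ the geometric rate in Lemma~\ref{lem:count}(a) comes for free from the slack between exponents.
\end{example}

To obtain dimension zero we run the example for all exponents at once, and we normalize the width to $2^l$. At level $n$ we can afford a factor $2^{n/m}$, so we read a block of $m$ consecutive levels near $n=ml$ as the single coordinate $l$; then $2^l\le2^{n/m}$. A code with bound $2^{n/k}$ has about $2^{ml/k}$ strings in block $l$. The choice $k=2m^2$ makes this about $2^{l/(2m)}$, and the number of possible codes is then below $2^{2^{l/m}}$. This is where $b_m$ comes from.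

\begin{proposition}\label{prop:lower}
There are maps $\Phi:\mathrm{HDZ}\to X$ and $\Psi:Y\to\mathrm{HDZ}$ such that $\Phi(A)\,R\,S$ implies $A\subset\Psi(S)$. Hence $\mathfrak b(R)\le\operatorname{add}(\mathrm{HDZ})$ and $\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d(R)$.
\end{proposition}

\begin{proof}
For $m\ge1$ and $l\in\omega$ let $I_m(l)=\{ml,\dots,ml+m-1\}$ and $B_m(l)=\bigcup_{n\in I_m(l)}\{0,1\}^n$. Let $O_m(l)$ be the set of all $E\subset B_m(l)$ with $|E\cap\{0,1\}^n|\le2^{n/(2m^2)}$ for all $n\in I_m(l)$. Since $n<m(l+1)$ for $n\in I_m(l)$, such an $E$ has at most $q=m2^{(l+1)/(2m)}$ elements, and $|B_m(l)|<2^{m(l+1)}$. Listing $E$ as a sequence of length $\lfloor q\rfloor$ with entries in $B_m(l)$ or blank, we get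
\[
|O_m(l)|\le2^{m(l+1)q}=2^{\,m^2(l+1)2^{(l+1)/(2m)}}.
\]
For fixed $m$ we have $m^2(l+1)2^{1/(2m)}\le2^{l/(2m)}$ for all $l\ge l_m$, for a suitable $l_m$, and then $|O_m(l)|\le2^{2^{l/m}}\le b_m(l)$. For $l\ge l_m$ fix an injection $e_{m,l}:O_m(l)\to b_m(l)$.

\emph{The map $\Phi$.} Given $A\in\mathrm{HDZ}$ and $m\geq 1$, let $C_m$ be given by Lemma~\ref{lem:count}(b) for $k=2m^2$. Then $C_m\cap B_m(l)\in O_m(l)$. Put $\Phi(A)^m(l)=e_{m,l}(C_m\cap B_m(l))$ for $l\ge l_m$ and $\Phi(A)^m(l)=0$ for $l<l_m$.

\emph{The map $\Psi$.} Given $S\in Y$ let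
\[
C'_m=\bigcup_{l\ge l_m}\bigcup\{E\in O_m(l):e_{m,l}(E)\in S^m(l)\},\qquad \Psi(S)=\bigcap_{i\geq 1}\bigcup_{m\ge i}(C'_m)^\infty .
\]
Each $n$ lies in exactly one $I_m(l)$, and then $l\le n/m$. At most $2^l$ sets $E$ contribute to level $n$, since $e_{m,l}$ is injective, so
\[
|C'_m\cap\{0,1\}^n|\le2^l\,2^{n/(2m^2)}\le2^{n/m}2^{n/m}=2^{2n/m}.
\]
By Lemma~\ref{lem:count}(a), $\mathcal H^s((C'_m)^\infty)=0$ for $s>2/m$. Given $s>0$, take $i>2/s$; then $\Psi(S)$ is contained in the countable union $\bigcup_{m\ge i}(C'_m)^\infty$ of $\mathcal H^s$-null sets. So $\Psi(S)\in\mathrm{HDZ}$.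

Suppose $\Phi(A)\,R\,S$. For infinitely many $m$ we have $e_{m,l}(C_m\cap B_m(l))\in S^m(l)$, hence $C_m\cap B_m(l)\subset C'_m$, for almost all $l$. For such $m$, $A\subset C_m^\infty\subset(C'_m)^\infty$. Thus $A\subset\Psi(S)$. The inequalities follow from Lemma~\ref{lem:transfer}.
\end{proof}

One captured coordinate $m$ bounds the dimension by $2/m$ only; infinitely many captured coordinates bring it to $0$. This is why $\exists^\infty k$ is enough in the definition of $R$. In the forcing constructions all coordinates are captured at once by one slalom in the largest product $\prod b_1$, where $b_1(l)=2^{2^l}$.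

\begin{lemma}\label{lem:single}
Let $\varphi$ be a slalom of width $2^l$ in $\prod b_1$ and put $S_\varphi^k(l)=\varphi(l)\cap b_k(l)$. Then $S_\varphi\in Y$. For $x\in X$ each $x^k$ belongs to $\prod b_1$, and if $\varphi$ captures every $x^k$, then $x\,R\,S_\varphi$.
\end{lemma}

\begin{proof}
We have $b_k\le b_1$, and $x^k(l)\in\varphi(l)$ implies $x^k(l)\in\varphi(l)\cap b_k(l)$.
\end{proof}

\section{Adding a bounded slalom without a dominating real}\label{sec:Q}

By Proposition~\ref{prop:lower} and Lemma~\ref{lem:single}, we can raise $\operatorname{add}(\mathrm{HDZ})$ by repeatedly adding a slalom that captures all elements of $\prod b_1$ present so far. By \eqref{eq:cichon}, $\operatorname{add}(\mathcal N)$ stays small and $\operatorname{cof}(\mathcal N)$ stays large provided $\mathfrak b$ stays small and $\mathfrak d$ stays large. We therefore need a forcing that adds such a slalom and a property, preserved in iterations, which says that new functions dominate no more than countably many old functions do.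

Throughout, $V$ is the ground model. Recall that a poset is \emph{ccc} if its antichains are countable, and that ccc forcing preserves cardinals and cofinalities.

\begin{definition}\label{def:good}
Let $P$ be a poset and $\dot y$ a $P$-name for an element of $\omega^\omega$. A countable set $H\subset\omega^\omega$ in $V$ is a \emph{witness} for $\dot y$ if for all $f\in\omega^\omega\cap V$:
\[
f\not\le^*y\text{ for every }y\in H\quad\Longrightarrow\quad\Vdash_Pf\not\le^*\dot y .
\]
The poset $P$ is \emph{good} if every such name has a witness.
\end{definition}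

If $\Vdash_P f\not\le^*\dot y$ fails, some $p$ forces $f\le^*\dot y$, and extending $p$ we may fix $m_0$ with $p\Vdash\forall m\ge m_0\ f(m)\le\dot y(m)$. So $H$ is a witness if and only if, for all such $f,p,m_0$, some $y\in H$ satisfies $f\le^*y$.

\begin{example}\label{ex:countable}
For $p\in P$ let $y_p(m)$ be the least $v$ such that some $q\le p$ forces $\dot y(m)=v$. If $p\Vdash\forall m\ge m_0\ f(m)\le\dot y(m)$, then $f(m)\le y_p(m)$ for $m\ge m_0$, since the condition $q$ forces $f(m)\le\dot y(m)=y_p(m)$. Hence $\{y_p:p\in P\}$ is a witness if $P$ is countable. More generally, if $P$ is a countable union of sets $P_i$ such that $y_i(m)=\sup_{p\in P_i}y_p(m)$ is finite for all $i$ and $m$, then $\{y_i:i\in\omega\}$ is a witness.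
\end{example}

Let $b=b_1$ for the rest of this section.

\begin{definition}
The poset $\mathbb Q$ consists of pairs $(\eta,F)$ such that $\eta$ is a finite sequence with $\eta(l)\subset b(l)$ and $|\eta(l)|\le2^l$ for $l<|\eta|$, and $F\subset\prod b$ is finite with $|F|\le2^{|\eta|}$. Put $(\eta',F')\le(\eta,F)$ if $\eta'\supseteq\eta$, $F'\supseteq F$, and $x(l)\in\eta'(l)$ for all $x\in F$ and $|\eta|\le l<|\eta'|$.
\end{definition}

The stem $\eta$ is an initial part of the slalom, and $F$ lists the functions that we have promised to capture from level $|\eta|$ on. The order is transitive: if $(\eta'',F'')\le(\eta',F')\le(\eta,F)$ and $x\in F$, then $x(l)\in\eta'(l)=\eta''(l)$ for $|\eta|\le l<|\eta'|$, and $x(l)\in\eta''(l)$ for $|\eta'|\le l<|\eta''|$ because $x\in F'$. The bound on $|F|$ guarantees that the promises can be kept: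
\begin{equation}\label{eq:ext}
\text{for all }(\eta,F)\in\mathbb Q\text{ and }n\ge|\eta|\text{ there is }(\eta',F)\le(\eta,F)\text{ with }|\eta'|=n.
\end{equation}
Indeed, $\eta'(l)=\{x(l):x\in F\}$ has at most $2^{|\eta|}\le2^l$ elements for $|\eta|\le l<n$.

\begin{lemma}\label{lem:Q}
\begin{enumerate}
\item[(a)] $\mathbb Q$ is ccc.
\item[(b)] If $G$ is $\mathbb Q$-generic over $V$, then $\varphi=\bigcup\{\eta:(\eta,F)\in G\}$ is a slalom of width $2^l$ in $\prod b$ that captures every $x\in\prod b\cap V$.
\item[(c)] $\mathbb Q$ is good.
\end{enumerate}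
\end{lemma}

\begin{proof}
(a) By \eqref{eq:ext} the conditions with $2|F|\le2^{|\eta|}$ are dense. Two of them with the same stem, $(\eta,F)$ and $(\eta,F')$, have the common extension $(\eta,F\cup F')$. There are countably many stems, so there is no uncountable antichain.

(b) By \eqref{eq:ext} and genericity, $\varphi$ is defined on all of $\omega$. Given $x$ and $(\eta,F)$, extend the stem to $\eta'$ with $2^{|\eta'|}\ge|F|+1$; then $(\eta',F\cup\{x\})\le(\eta,F)$. So some $(\eta',F')\in G$ has $x\in F'$. For $l\ge|\eta'|$ there is a condition in $G$ below $(\eta',F')$ with stem longer than $l$, which gives $x(l)\in\varphi(l)$.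

(c) Let $\dot y$ be a name for an element of $\omega^\omega$, and define $y_p$ as in Example~\ref{ex:countable}. For a stem $\eta$ and $j\le2^{|\eta|}$ let $\mathbb Q_{\eta,j}=\{(\eta,F):|F|= j\}$. These countably many sets cover $\mathbb Q$, so it suffices to show that $\sup\{y_p(m):p\in\mathbb Q_{\eta,j}\}$ is finite for all $\eta,j,m$. The set $\mathbb Q_{\eta,0}$ has one element, so let $j\ge1$.

Suppose the supremum is infinite. For each $v\in\omega$ pick $p_v=(\eta,F_v)\in\mathbb Q_{\eta,j}$ with $y_{p_v}(m)>v$. No extension of $p_v$ forces a value $\le v$ to $\dot y(m)$, so $p_v\Vdash\dot y(m)>v$. Write $F_v=\{x^v_1,\dots,x^v_j\}$. The space $(\prod b)^j$ is a product of finite discrete spaces, hence compact and metrizable, so there are an infinite $Z\subset\omega$ and $x_1,\dots,x_j\in\prod b$, not necessarily distinct, such that $x^v_i\to x_i$ along $v\in Z$ for each $i$. Let $F=\{x_1,\dots,x_j\}$. Then $|F|\leq j\le2^{|\eta|}$, so $(\eta,F)$ is a condition. Take $(\eta',F')\le(\eta,F)$ and $u$ with $(\eta',F')\Vdash\dot y(m)=u$; by \eqref{eq:ext} we may assume $2^{|\eta'|}\ge|F'|+j$.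 Pick $v\in Z$ with $v>u$ and $x_i^v{\restriction}|\eta'|=x_i{\restriction}|\eta'|$ for all $i$. Then $(\eta',F'\cup F_v)$ is a condition, and it extends $(\eta',F')$. It also extends $p_v$, because $x_i^v(l)=x_i(l)\in\eta'(l)$ for $|\eta|\le l<|\eta'|$. It forces $u=\dot y(m)>v>u$, a contradiction.
\end{proof}

\begin{remark}
The finiteness of $b(l)$ is used in (c) only for compactness, and (c) fails without it. Define $\mathbb Q'$ as $\mathbb Q$ with $\omega^\omega$ in place of $\prod b$. Parts (a) and (b) hold with the same proofs, so $y(l)=\max(\varphi(l)\cup\{0\})$ dominates every $f\in\omega^\omega\cap V$. No countable $H$ is a witness for $\dot y$, since some $f\in V$ is dominated by no member of $H$. In the proof above, the conditions $(\emptyset,\{x^v\})$ with $x^v$ constant with value $v+1$ force $\dot y(m)>v$, and the $x^v$ have no convergent subsequence.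
\end{remark}

\section{Finite support iteration and the proof of Theorem~\ref{thm:A}}\label{sec:iter}

Let $\langle P_\alpha,\dot Q_\alpha:\alpha<\delta\rangle$ be a finite support (FS) iteration with limit $P_\delta$: a condition $p\in P_\delta$ is a function on $\delta$ with $p{\restriction}\alpha\in P_\alpha$ and $p{\restriction}\alpha\Vdash p(\alpha)\in\dot Q_\alpha$, such that $p(\alpha)$ is the trivial condition outside a finite set $\operatorname{supp}(p)$. We regard $P_\alpha$ as a subset of $P_\delta$, and write $G_\alpha=G\cap P_\alpha$ for a $P_\delta$-generic $G$. We use the following basic facts.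
\begin{enumerate}
\item[(FS1)] If $q\in P_\delta$, $r\in P_\alpha$ and $r\le q{\restriction}\alpha$, then $r\cup q{\restriction}[\alpha,\delta)$ is a condition below both $q$ and $r$.
\item[(FS2)] If each $\dot Q_\alpha$ is forced to be ccc, then $P_\delta$ is ccc.
\item[(FS3)] If $P_\delta$ is ccc and $\operatorname{cf}(\delta)>\omega$, every $P_\delta$-name for a real is equivalent to a $P_\alpha$-name for some $\alpha<\delta$. (A nice name involves countably many conditions, each with finite support.)
\item[(FS4)] If $P$ is ccc and has a dense subset of size at most $\kappa=\kappa^{\aleph_0}$, there are at most $\kappa$ nice $P$-names for reals, and so $\Vdash_P\mathfrak c\le\kappa$.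
\end{enumerate}

\begin{lemma}\label{lem:iter}
If $\Vdash_\alpha$ ``$\dot Q_\alpha$ is ccc and good'' for all $\alpha<\delta$, then $P_\delta$ is ccc and good.
\end{lemma}

\begin{proof}
The ccc is (FS2). We show by induction on $\alpha\le\delta$ that $P_\alpha$ is good. For the trivial poset $P_0$ a witness for $y$ is $\{y\}$. Let $\dot y$ be a $P_\alpha$-name for an element of $\omega^\omega$.

\emph{Successor $\alpha=\beta+1$.} In $V^{P_\beta}$, view $\dot y$ as a $\dot Q_\beta$-name. It has a witness there, which we may take nonempty because supersets of witnesses are witnesses, and which is enumerated by $P_\beta$-names $\dot y_j$, $j\in\omega$. Let $H_j\in V$ be a witness for $\dot y_j$ and $H=\bigcup_jH_j$. If $f\in V$ satisfies $f\not\le^*y$ for all $y\in H$, then $\Vdash_\beta f\not\le^*\dot y_j$ for all $j$. Since $f$ also belongs to $V^{P_\beta}$, we obtain $\Vdash_{\beta+1}f\not\le^*\dot y$.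

\emph{Limit of cofinality $\omega$.} Here $\dot y$ need not appear at an earlier stage, so we approximate it at each stage by the least value still possible, as in Example~\ref{ex:countable}. Let $\alpha_n\nearrow\alpha$. In $V[G_{\alpha_n}]$ let
\[
y_n(m)=\min\{v:\exists q\in P_\alpha\ (q{\restriction}\alpha_n\in G_{\alpha_n}\text{ and }q\Vdash\dot y(m)=v)\}.
\]
The set is nonempty, because $\{q{\restriction}\alpha_n:q\text{ decides }\dot y(m)\}$ is dense in $P_{\alpha_n}$: any $p\in P_{\alpha_n}$ has an extension $q\in P_\alpha$ deciding $\dot y(m)$, and $q{\restriction}\alpha_n\le p$. Let $H_n$ be a witness for the $P_{\alpha_n}$-name $\dot y_n$ and $H=\bigcup_nH_n$. Let $f\in V$ and suppose $p\Vdash\forall m\ge m_0\ f(m)\le\dot y(m)$. Since $\operatorname{supp}(p)$ is finite, $p\in P_{\alpha_n}$ for some $n$. Let $G_{\alpha_n}\ni p$ be generic. For $m\ge m_0$ let $q$ witness the value $y_n(m)$, and take $r\in G_{\alpha_n}$ below $q{\restriction}\alpha_n$ and $p$. By (FS1), $r\cup q{\restriction}[\alpha_n,\alpha)$ extends $p$ and $q$, so it forces $f(m)\le\dot y(m)=y_n(m)$. Thus $f\le^*y_n$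 in $V[G_{\alpha_n}]$, and as $H_n$ is a witness, $f\le^*y$ for some $y\in H_n\subset H$.

\emph{Limit of uncountable cofinality.} By (FS3), $\dot y$ is equivalent to a $P_\beta$-name for some $\beta<\alpha$. A witness for that name works, since $f\not\le^*y$ is absolute between $V[G_\beta]$ and $V[G_\alpha]$.
\end{proof}

\begin{lemma}\label{lem:pres}
Let $P$ be ccc and good.
\begin{enumerate}
\item[(a)] If $\mathfrak b=\aleph_1$ in $V$, then $\mathfrak b=\aleph_1$ in $V^P$.
\item[(b)] If $\theta$ is an uncountable cardinal and $\mathfrak d\ge\theta$ in $V$, then $\mathfrak d\ge\theta$ in $V^P$.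
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\{g_\xi:\xi<\omega_1\}$ be unbounded in $V$. Countable families are bounded, so we can choose recursively $f_\xi$ that dominates $g_\xi$ and all $f_\zeta$, $\zeta<\xi$. The sequence $\langle f_\xi:\xi<\omega_1\rangle$ is $\le^*$-increasing and unbounded. Let $\dot y$ be a name with witness $H$. For $y\in H$ pick $\xi_y$ with $f_{\xi_y}\not\le^*y$, and let $\xi=\sup_{y\in H}\xi_y<\omega_1$. Since $f_{\xi_y}\le^*f_\xi$, we have $f_\xi\not\le^*y$ for all $y\in H$, so $\Vdash f_\xi\not\le^*\dot y$. The sequence remains unbounded in $V^P$, it has size at most $\aleph_1$, and $\mathfrak b\ge\aleph_1$ always holds.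

(b) Cardinals are preserved, so a family of fewer than $\theta$ functions in $V^P$ is given by names $\dot y_\xi$, $\xi<\theta'$, with $\theta'<\theta$. Let $H_\xi$ be witnesses. Then $|\bigcup_\xi H_\xi|\le\theta'\cdot\aleph_0<\theta\le\mathfrak d$, so some $f\in V$ is dominated by no member of $\bigcup_\xi H_\xi$. Hence $\Vdash f\not\le^*\dot y_\xi$ for all $\xi$, and the family is not dominating.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We use the standard fact that adding $\kappa$ Cohen reals to a model of GCH, for $\kappa$ regular uncountable, is a ccc extension in which $\mathfrak b=\aleph_1$ and $\mathfrak d=\mathfrak c=\kappa$. Let $V$ be this extension; then $\kappa^{\aleph_0}=\mathfrak c^{\aleph_0}=\kappa$ in $V$. Let $P_\lambda$ be the FS iteration of length $\lambda$ in which $\dot Q_\alpha$ is $\mathbb Q$ as computed in $V^{P_\alpha}$, and let $G$ be $P_\lambda$-generic over $V$. By Lemmas~\ref{lem:Q} and~\ref{lem:iter}, $P_\lambda$ is ccc and good, and the two-step extension of the GCH model is ccc by (FS2).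

\emph{The continuum.} By induction each $P_\alpha$, $\alpha\le\lambda$, has a dense subset $D_\alpha$ of size at most $\kappa$. A condition of $\mathbb Q$ is coded by a real, so by (FS4) there is a set $N_\alpha$ of at most $\kappa$ names such that every $P_\alpha$-name for a member of $\dot Q_\alpha$ is equivalent to one in $N_\alpha$; the pairs from $D_\alpha\times N_\alpha$ are dense in $P_{\alpha+1}$. At a limit $\alpha$, every condition lies in some earlier $P_\beta$, so $\bigcup_{\beta<\alpha}D_\beta$ is dense, and its size is at most $\lambda\cdot\kappa=\kappa$. By (FS4), $\mathfrak c\le\kappa$ in $V[G]$.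

\emph{The null ideal.} By Lemma~\ref{lem:pres}, $\mathfrak b=\aleph_1$ and $\mathfrak d\ge\kappa$ in $V[G]$. Now \eqref{eq:trivial} and \eqref{eq:cichon} give $\operatorname{add}(\mathcal N)=\aleph_1$ and $\mathfrak d=\operatorname{cof}(\mathcal N)=\mathfrak c=\kappa$.

\emph{The ideal $\mathrm{HDZ}$.} Let $\varphi_\alpha$ be the slalom added at stage $\alpha$ and $S_\alpha=S_{\varphi_\alpha}\in Y$. If $x\in X\cap V[G_\alpha]$, then each $x^k$ lies in $\prod b_1\cap V[G_\alpha]$, so $x\,R\,S_\alpha$ by Lemmas~\ref{lem:Q}(b) and~\ref{lem:single}. By (FS3) every $x\in X$ lies in some $V[G_\alpha]$, $\alpha<\lambda$, so $\{S_\alpha:\alpha<\lambda\}$ is dominating and $\mathfrak d(R)\le\lambda$. If $F\subset X$ and $|F|<\lambda$, then $F\subset V[G_\alpha]$ for a single $\alpha<\lambda$, since $\lambda$ is regular in $V[G]$; so $S_\alpha$ bounds $F$, and $\mathfrak b(R)\ge\lambda$. By Proposition~\ref{prop:lower} and \eqref{eq:trivial},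
\[
\lambda\le\mathfrak b(R)\le\operatorname{add}(\mathrm{HDZ})\le\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d(R)\le\lambda.\qedhere
\]
\end{proof}

The hypotheses GCH and $\kappa$ regular enter only through the Cohen model, and $\lambda\le\kappa$ keeps the continuum equal to $\kappa$. The regularity of $\lambda$ cannot be dropped, since $\operatorname{add}(\mathcal I)$ is never singular: a family of singular size $\operatorname{add}(\mathcal I)$ splits into fewer than $\operatorname{add}(\mathcal I)$ pieces of smaller size, each with union in $\mathcal I$.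

\section{From null sets back to slaloms: proof of Theorem~\ref{thm:B}}\label{sec:converse}

We now reverse Proposition~\ref{prop:lower} in a strong form. To each $x\in X$ we attach a set $\Phi'(x)$ of dimension zero, in such a way that from a null set $B$ alone we can compute an $S\in Y$ that bounds every $x$ with $\Phi'(x)\subset B$. The plan is as follows. The value $i=x^k(l)$ selects a small set $G_i$ of strings of a length $n$ depending on $l$, and $\Phi'(x)$ consists, roughly, of the points that pass through infinitely many selected sets. A null set $B$ misses a compact set $K$ of positive measure, and by the Baire category theorem a portion $K\cap[\sigma]$ misses almost all selected sets. So $x^k(l)$ belongs to the set of those $i$ for which $G_i$ misses $K\cap[\sigma]$, and this set is a slalom value of small size provided that few of the $G_i$ can miss a given set of positive measure.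

The difficulty is the number of sets. We need about $b_k(l)$ of them, doubly exponential in $n$, each of size $g\approx2^{n/k}$ inside a set of $2^n$ strings. Disjoint sets will not do, as there are at most $2^n$ of them. A random choice does: a random $g$-tuple misses a set of density $1/n$ with probability below $2^{-g/n}$, and this leaves room for $2^{g/(2n)}$ sets. The total number of sets of at most $g$ strings is at most $2^{(n+1)g}$, so for $g=2^{n/k}$ the two counts differ only by a polynomial factor in the exponent; this is why the same functions $b_k$ serve in both directions.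

\begin{lemma}\label{lem:random}
Let $n\ge1$ and $g\ge2n$ be integers and $N=\lfloor2^{g/(2n)}\rfloor$. There are sets $G_i\subset\{0,1\}^n$, $i<N$, with $|G_i|\le g$, such that $|\{i<N:G_i\subset W\}|<2^n$ whenever $W\subset\{0,1\}^n$ and $|W|\le(1-\frac1n)2^n$.
\end{lemma}

\begin{proof}
Let $f_i:g\to\{0,1\}^n$, $i<N$, be independent uniformly random functions and let $G_i$ be the range of $f_i$. The conclusion fails only if there are $W$ as above and $T\subset N$ with $|T|=2^n$ such that $G_i\subset W$ for all $i\in T$. For a fixed pair $(W,T)$ this requires $g2^n$ independent uniform strings to lie in $W$. Since $(1-\frac1n)^n\le e^{-1}<\frac12$, the probability is at most $(1-\frac1n)^{g2^n}<2^{-g2^n/n}$. There are at most $2^{2^n}N^{2^n}\le2^{2^n(1+g/(2n))}$ pairs. So the probability of failure is less than $2^{2^n(1-g/(2n))}\le1$.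
\end{proof}

\begin{proposition}\label{prop:upper}
There are maps $\Phi':X\to\mathrm{HDZ}$ and $\Psi':\mathcal N\to Y$ such that $\Phi'(x)\subset B$ implies $x\,R\,\Psi'(B)$. Hence $\operatorname{add}(\mathrm{HDZ},\mathcal N)\le\mathfrak b(R)$ and $\mathfrak d(R)\le\operatorname{cof}(\mathrm{HDZ},\mathcal N)$.
\end{proposition}

\begin{proof}
We do not know in advance which portion $K\cap[\sigma]$ the Baire argument will produce, so at coordinate $l$ we must serve $n$ portions, at a cost of $2^n$ indices each. The width allows this if $n2^n\le2^l$, so we put $n(l)=\lfloor l/2\rfloor$.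

\emph{The sets $G^k_{l,i}$.} For $k\ge1$ let $g_k(l)=\lfloor2^{n(l)/k}\rfloor$. For $l\ge2$ we have $n(l)\geq 1$, $2n(l)\le l$ and $n(l)\ge(l-1)/2$, so
\[
\frac{g_k(l)}{2n(l)}\ge\frac{2^{(l-1)/(2k)}-1}{l}.
\]
The right side is at least $2^{l/(4k)}+1\ge\lceil2^{l/(4k)}\rceil$ for all $l\ge l'_k$, for a suitable $l'_k\ge2$. For such $l$ we have $g_k(l)\ge2n(l)$ and $\lfloor2^{g_k(l)/(2n(l))}\rfloor\ge b_{4k}(l)$. Keeping the first $b_{4k}(l)$ sets from Lemma~\ref{lem:random}, we fix $G^k_{l,i}\subset\{0,1\}^{n(l)}$ for $l\ge l'_k$ and $i<b_{4k}(l)$, of size at most $2^{n(l)/k}$, such that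
\begin{equation}\label{eq:few}
|\{i<b_{4k}(l):G^k_{l,i}\subset W\}|<2^{n(l)}\quad\text{whenever }W\subset\{0,1\}^{n(l)},\ |W|\le\big(1-\tfrac1{n(l)}\big)2^{n(l)}.
\end{equation}
Write $[G]=\bigcup_{\sigma\in G}[\sigma]$.

\emph{The map $\Phi'$.} For $x\in X$, $k\ge1$ and $r\ge l'_k$ let
\[
U_{k,r}=\bigcup_{l\ge r}\big[G^k_{l,x^{4k}(l)}\big],\qquad L_k=\bigcap_{r\ge l'_k}U_{k,r},\qquad\Phi'(x)=\bigcup_{i\ge1}\bigcap_{k\ge i}L_k .
\]
Let $C=\bigcup_{l\ge l'_k}G^k_{l,x^{4k}(l)}$. A point of $L_k$ lies in $[G^k_{l,x^{4k}(l)}]$ for infinitely many $l$, and $n(l)\to\infty$, so $L_k\subset C^\infty$. Each $n$ equals $n(l)$ for two values of $l$, so $|C\cap\{0,1\}^n|\le2\cdot2^{n/k}\le2^{2n/k}$ for $n\ge k$. By Lemma~\ref{lem:count}(a), $\mathcal H^s(L_k)=0$ for $s>2/k$. Given $i$ and $s>0$, the set $\bigcap_{k\ge i}L_k$ is contained in some $L_k$ with $k>2/s$. So it belongs to $\mathrm{HDZ}$, and so does the countable union $\Phi'(x)$.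

\emph{The map $\Psi'$.} Let $B\in\mathcal N$. By inner regularity there is a compact $K_0$ disjoint from $B$ with $\mu(K_0)>0$. Remove from $K_0$ the countably many cylinders $[\sigma]$ with $\mu(K_0\cap[\sigma])=0$. The remaining set $K$ is compact, $\mu(K_0\setminus K)=0$, and every cylinder that meets $K$ was not removed, so it meets $K$ in positive measure. Enumerate $\{\sigma:[\sigma]\cap K\ne\emptyset\}$ as $\{\sigma_j:j\in\omega\}$ and let $K_j=K\cap[\sigma_j]$. For $l\ge l'_k$ put
\begin{align*}
T^k_j(l)&=\{i<b_{4k}(l):K_j\cap[G^k_{l,i}]=\emptyset\},\\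
S^{4k}(l)&=\bigcup\{T^k_j(l):j<n(l),\ \mu(K_j)\ge1/n(l)\},
\end{align*}
and let all other values $S^{k'}(l)$ be empty. Suppose $\mu(K_j)\ge1/n(l)$, and let $W$ be the set of $\tau\in\{0,1\}^{n(l)}$ with $[\tau]\cap K_j=\emptyset$. Then $|W|2^{-n(l)}=\mu([W])\le1-\mu(K_j)\le1-1/n(l)$, and $T^k_j(l)=\{i:G^k_{l,i}\subset W\}$, so $|T^k_j(l)|<2^{n(l)}$ by \eqref{eq:few}. Therefore $|S^{4k}(l)|\le n(l)2^{n(l)}\le2^{2n(l)}\le2^l$, and $\Psi'(B):=S$ belongs to $Y$.

\emph{The implication.} Let $\Phi'(x)\subset B$ and fix $i\ge1$. The countably many open sets $U_{k,r}$, for $k\ge i$ and $r\ge l'_k$, have intersection $\bigcap_{k\ge i}L_k\subset B$, which is disjoint from $K$. By the Baire category theorem in the nonempty compact space $K$, some $U_{k,r}\cap K$ with $k\ge i$ is not dense in $K$: there is $j$ with $K_j\cap U_{k,r}=\emptyset$. This says $x^{4k}(l)\in T^k_j(l)$ for all $l\ge r$. Since $\mu(K_j)>0$, we have $j<n(l)$ and $\mu(K_j)\ge1/n(l)$ for large $l$, so $x^{4k}(l)\in S^{4k}(l)$ for almost all $l$. As $i$ was arbitrary, this holds for infinitely many $k$, and $x\,R\,S$. The inequalities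 follow from Lemma~\ref{lem:transfer}.
\end{proof}

The intersection over $k$ is needed to reach dimension zero, and the price is that the Baire argument yields one uncontrolled $k\ge i$. The union over $i$ turns this into infinitely many $k$, which is exactly what Proposition~\ref{prop:lower} can use.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathrm{HDZ}\subset\mathcal J\subset\mathcal N$. For ideals $\mathcal J_0\subset\mathcal J_1$ above $\mathrm{HDZ}$, a union outside $\mathcal J_1$ is outside $\mathcal J_0$, and a subfamily of $\mathcal J_0$ is a subfamily of $\mathcal J_1$; so $\operatorname{add}(\mathrm{HDZ},\cdot)$ increases and $\operatorname{cof}(\mathrm{HDZ},\cdot)$ decreases with the ideal. With Propositions~\ref{prop:lower} and~\ref{prop:upper},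
\begin{gather*}
\mathfrak b(R)\le\operatorname{add}(\mathrm{HDZ})\le\operatorname{add}(\mathrm{HDZ},\mathcal J)\le\operatorname{add}(\mathrm{HDZ},\mathcal N)\le\mathfrak b(R),\\
\mathfrak d(R)\le\operatorname{cof}(\mathrm{HDZ},\mathcal N)\le\operatorname{cof}(\mathrm{HDZ},\mathcal J)\le\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d(R).
\end{gather*}
For the last claim, a family in $\mathrm{HDZ}$ with non-null union is a family in $\mathcal N$ with non-null union, so $\operatorname{add}(\mathcal N)\le\operatorname{add}(\mathrm{HDZ},\mathcal N)=\operatorname{add}(\mathrm{HDZ})$. A family cofinal in $\mathcal N$ contains a superset of each $A\in\mathrm{HDZ}$, so $\operatorname{cof}(\mathrm{HDZ})=\operatorname{cof}(\mathrm{HDZ},\mathcal N)\le\operatorname{cof}(\mathcal N)$.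
\end{proof}

The relation $R$ is squeezed between ordinary localization relations on single products.

\begin{corollary}\label{cor:bounds}
Let $j\ge1$, and let $b'$ be a positive function with $b'\le^*b_k$ for all $k\geq 1$ and $b'(l)>4^l$ for infinitely many $l$, for example $b'(l)=2^{2^{\lfloor\sqrt l\rfloor}}$. Then
\[
\mathfrak b^{\mathrm{Lc}}_{b_j,2^l}\le\operatorname{add}(\mathrm{HDZ})\le\mathfrak b^{\mathrm{Lc}}_{b',4^l},\qquad
\mathfrak d^{\mathrm{Lc}}_{b',4^l}\le\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d^{\mathrm{Lc}}_{b_j,2^l}.
\]
\end{corollary}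

\begin{proof}
The example qualifies because $\sqrt l\le l/k$ for $l\ge k^2$ and $2^{\lfloor\sqrt l\rfloor}>2l$ for large $l$. By Theorem~\ref{thm:B} we may replace the two invariants by $\mathfrak b(R)$ and $\mathfrak d(R)$, and we apply Lemma~\ref{lem:transfer} twice.

\emph{Bounds with $b_j$.} The set $Z_l=\prod_{j<k\le l}b_k(l)$ has at most $b_{j+1}(l)^l\le2^{l(2^{l/(j+1)}+1)}$ elements, which is at most $2^{2^{l/j}}\le b_j(l)$ for $l\ge l_0$, say. Fix injections $e_l:Z_l\to b_j(l)$ for $l\ge l_0$. Map $x\in X$ to the element of $\prod b_j$ with value $e_l((x^k(l))_{j<k\le l})$ at $l\ge l_0$ and $0$ below $l_0$. Map a slalom $\varphi$ of width $2^l$ in $\prod b_j$ to $S\in Y$, where $S^k(l)$ is the set of $k$-th coordinates of the tuples in $e_l^{-1}[\varphi(l)]$ for $l\ge l_0$ and $j<k\le l$, and is empty otherwise. If $\varphi$ captures the image of $x$, then $S^k$ captures $x^k$ for every $k>j$, so $x\,R\,S$.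

\emph{Bounds with $b'$.} Map $z\in\prod b'$ to $x\in X$ with $x^k(l)=z(l)$ if $z(l)<b_k(l)$ and $x^k(l)=0$ otherwise. For each $k$, $x^k(l)=z(l)$ for almost all $l$. Map $S\in Y$ to the slalom $l\mapsto b'(l)\cap\bigcup_{1\le k\le l}S^k(l)$, of width at most $l2^l\le4^l$. If $x\,R\,S$, some $S^k$ captures $x^k$, hence $z$, so this slalom captures $z$.
\end{proof}

\section{Comparison with $\mathfrak b$ and $\mathfrak d$: proof of Theorem~\ref{thm:C}}\label{sec:C}

Both models are countable support (CS) iterations of length $\omega_2$ over a model $V$ of CH. A poset $P$ is \emph{proper} if, for a large regular $\chi$, every countable elementary submodel $M$ of $H(\chi)$ with $P\in M$ and every $p\in P\cap M$, there is $q\le p$ that forces $\dot\gamma\in M$ for each $P$-name $\dot\gamma\in M$ for an ordinal. Proper forcing preserves $\aleph_1$. A poset is \emph{$\omega^\omega$-bounding} if every function in $\omega^\omega$ of the extension is dominated by a ground model function.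

\subsection{The Laver model}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Let $V[G]$ be the extension by the CS iteration of length $\omega_2$ of Laver forcing over a model $V$ of CH. In $V[G]$ we have $\mathfrak b=\mathfrak c=\aleph_2$, and the extension has the \emph{Laver property}: every function in $\omega^\omega\cap V[G]$ bounded by a ground model function is captured by a ground model slalom of width $2^l$; see \cite{JS} and \cite[Sections 6.3 and 7.3]{BJ}.

Fix in $V$ a bijection $\langle\,\cdot\,\rangle$ from finite sequences of natural numbers onto $\omega$. For $x\in X\cap V[G]$ let $\hat x(l)=\langle x^1(l),\dots,x^{l+1}(l)\rangle$. This function is bounded by $l\mapsto\max\{\langle c_1,\dots,c_{l+1}\rangle:c_k<b_k(l)\text{ for all }k\leq l+1\}$, which is in $V$. Let $\psi\in V$ be a slalom of width $2^l$ capturing $\hat x$, and put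
\[
S^k(l)=\{c_k:\langle c_1,\dots,c_{l+1}\rangle\in\psi(l),\ c_k<b_k(l)\}\ \text{ for }k\le l+1,\qquad S^k(l)=\emptyset\ \text{ for }k>l+1 .
\]
Then $S\in Y\cap V$, and $S^k$ captures $x^k$ for every $k$, so $x\,R\,S$. Thus $Y\cap V$ is dominating, and it has size $\aleph_1$ by CH in $V$. By \eqref{eq:trivial} and Proposition~\ref{prop:lower}, $\aleph_1\le\operatorname{cof}(\mathrm{HDZ})\le\mathfrak d(R)\le\aleph_1$.
\end{proof}

The maps $x\mapsto\hat x$ and $\psi\mapsto S$, together with \eqref{eq:bart} and Lemma~\ref{lem:transfer}, also give $\operatorname{add}(\mathcal N)\le\mathfrak b(R)$ and $\mathfrak d(R)\le\operatorname{cof}(\mathcal N)$ directly.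

\subsection{An $\omega^\omega$-bounding forcing that adds a slalom}

For part (i) we must add slaloms while keeping $\omega^\omega\cap V$ dominating, which is more than goodness provides. We use finitely branching trees whose branches are slaloms. A node at level $l$ offers a set $Z$ of candidates for $\varphi(l)$, and we need a measure of the richness of $Z$ that drops only a little when we insist on capturing one more value, and that survives a partition of $Z$ into two parts.

Let $b=b_1$ and $\mathcal P(l)=\{a\subset b(l):|a|\le2^l\}$, a finite set. Call $Z\subset\mathcal P(l)$ \emph{$r$-covering} if every $E\subset b(l)$ with $|E|\le r$ is contained in some $a\in Z$. For example, $b(1)=4$, and $Z=\{\{0,1\},\{2,3\}\}\subset\mathcal P(1)$ is $1$-covering but not $2$-covering; the members of $Z$ that contain $0$ form a set that is only $0$-covering.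

\begin{lemma}\label{lem:cov}
\begin{enumerate}
\item[(a)] $\mathcal P(l)$ is $2^l$-covering. A set is $0$-covering if and only if it is nonempty. An $r$-covering set is $r'$-covering for $r'\le r$, and its supersets are $r$-covering.
\item[(b)] If $Z_0\cup Z_1$ is $(r_0+r_1)$-covering, then $Z_0$ is $r_0$-covering or $Z_1$ is $r_1$-covering.
\item[(c)] If $Z$ is $(r+1)$-covering and $z\in b(l)$, then $\{a\in Z:z\in a\}$ is $r$-covering.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds by definition; for the first claim take $a=E$. (b) If $|E_i|\le r_i$ and $E_i$ is contained in no member of $Z_i$ for $i=0,1$, then $|E_0\cup E_1|\le r_0+r_1$ and $E_0\cup E_1$ is contained in no member of $Z_0\cup Z_1$. (c) If $|E|\le r$, some $a\in Z$ contains $E\cup\{z\}$.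
\end{proof}

A \emph{tree} is a subset of $\bigcup_n\prod_{l<n}\mathcal P(l)$ closed under initial segments. For $t\in T$ let $\operatorname{succ}_T(t)=\{a:t^\frown a\in T\}$ and $T_t=\{u\in T:u\subset t\text{ or }t\subset u\}$.

\begin{definition}
$\mathbb T$ is the set of nonempty trees $T$ without terminal nodes such that for every $r$ there is $n$ for which $\operatorname{succ}_T(t)$ is $r$-covering for all $t\in T$ with $|t|\ge n$. The order is inclusion.
\end{definition}

The full tree is a condition by Lemma~\ref{lem:cov}(a). Every level of a condition is finite. If $T\in\mathbb T$ and $t\in T$, then $T_t\in\mathbb T$. A finite union of conditions is a condition, since successor sets in the union contain those in the pieces. The conditions with a single node on level $n$ are dense for each $n$, so a generic $G$ determines a unique branch $\varphi$ with $\varphi{\restriction}n\in T$ for all $n$ and all $T\in G$. It is a slalom of width $2^l$ in $\prod b$.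

\begin{lemma}[capturing]\label{lem:capt}
$\mathbb T$ forces that $\varphi$ captures every $x\in\prod b\cap V$.
\end{lemma}

\begin{proof}
Given $T$ and $x$, choose $n$ such that the successor sets of $T$ are $1$-covering from level $n$ on, and let $T'=\{u\in T:x(l)\in u(l)\text{ for }n\le l<|u|\}$. Below level $n$ successor sets are unchanged. For $u\in T'$ with $|u|\ge n$ we have $\operatorname{succ}_{T'}(u)=\{a\in\operatorname{succ}_T(u):x(|u|)\in a\}$. By Lemma~\ref{lem:cov}(c) this set is nonempty, and it is $r$-covering whenever $\operatorname{succ}_T(u)$ is $(r+1)$-covering. So $T'\le T$ is a condition, and it forces $x(l)\in\varphi(l)$ for all $l\ge n$.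
\end{proof}

An extension of $T$ that decides a name may thin out $T$ drastically at low levels, and doing so infinitely often destroys the condition. The next lemma reduces a name to finitely many values while keeping a prescribed amount of covering everywhere above a given node.

\begin{lemma}[pure decision]\label{lem:pure}
Let $\dot\gamma$ be a name for an ordinal, $T\in\mathbb T$, $t\in T$, $r\in\omega$, and suppose that $\operatorname{succ}_T(u)$ is $r$-covering for all $u\in T$ with $u\supseteq t$. Then there are a condition $T'\le T_t$ and $n\ge|t|$ such that $\operatorname{succ}_{T'}(u)$ is $r$-covering for all $u\in T'$ with $u\supseteq t$, and $T'_w$ decides $\dot\gamma$ for each $w\in T'$ of length $n$.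
\end{lemma}

\begin{proof}
Call $u\in T$ with $u\supseteq t$ \emph{decisive} if the conclusion holds with $u$ in place of $t$, and \emph{bad} otherwise.

Suppose that $Z=\{a\in\operatorname{succ}_T(u):u^\frown a\text{ is decisive}\}$ is $r$-covering. We claim that $u$ is decisive. The set $Z$ is finite and nonempty. For $a\in Z$ let $T^a\le T_{u^\frown a}$ and $n_a$ be witnesses, and put $T'=\bigcup_{a\in Z}T^a$ and $n=\max_an_a$. Then $T'\le T_u$ is a condition, $\operatorname{succ}_{T'}(u)=Z$, and above $u^\frown a$ the tree $T'$ coincides with $T^a$. So all successor sets above $u$ are $r$-covering. If $w\in T'$ has length $n$ and extends $u^\frown a$, then $T'_w=T^a_w\le T^a_{w\restriction n_a}$ decides $\dot\gamma$.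

Consequently, if $u$ is bad and $\operatorname{succ}_T(u)$ is $\rho$-covering with $\rho\ge r$, then by Lemma~\ref{lem:cov}(b) the set of $a$ with $u^\frown a$ bad is $(\rho-r)$-covering. Suppose that $t$ is bad, and let
\[
T^*=\{u\in T_t:\text{every }v\text{ with }t\subset v\subset u\text{ is bad}\}.
\]
For $u\in T^*$ above $t$, the set $\operatorname{succ}_{T^*}(u)$ consists of the $a$ with $u^\frown a$ bad. It is nonempty by the hypothesis (take $\rho=r$), and it is $r'$-covering at all levels where the successor sets of $T$ are $(r+r')$-covering. So $T^*$ is a condition. Let $T''\le T^*$ decide $\dot\gamma$, and take $u\in T''$ with $|u|\ge|t|$ so long that all successor sets of $T''$ from level $|u|$ on are $r$-covering. Then $T''_u$ and $n=|u|$ witness that $u$ is decisive, while $u\in T^*$ is bad. This contradiction shows that $t$ is decisive.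
\end{proof}

\begin{lemma}[fusion]\label{lem:fusion}
Let $T_j\in\mathbb T$ and $n_0<n_1<\cdots$ be such that $T_{j+1}\le T_j$, the trees $T_{j+1}$ and $T_j$ have the same nodes of length at most $n_j$, and $\operatorname{succ}_{T_{j+1}}(u)$ is $j$-covering for all $u\in T_{j+1}$ with $|u|\ge n_j$. Then $T_\omega=\bigcap_jT_j\in\mathbb T$.
\end{lemma}

\begin{proof}
The trees $T_i$, $i\ge j+1$, all have the same nodes of length at most $n_{j+1}$, and these are the nodes of $T_\omega$ of such length. Hence $\operatorname{succ}_{T_\omega}(u)=\operatorname{succ}_{T_{j+1}}(u)\neq\emptyset$ for $u\in T_\omega$ with $|u|<n_{j+1}$, and this set is $j$-covering if moreover $|u|\ge n_j$. So all successor sets of $T_\omega$ from level $n_r$ on are $r$-covering.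
\end{proof}

\begin{proposition}\label{prop:T}
$\mathbb T$ is proper and $\omega^\omega$-bounding.
\end{proposition}

\begin{proof}
Let $M$ be a countable elementary submodel of $H(\chi)$ with $\mathbb T,T\in M$, where $T\in\mathbb T$, and let $\dot\gamma_j\in M$, $j\in\omega$, be names for ordinals. We build $T_j\in M$ with $T_0=T$. Given $T_j$, choose $n_j$, larger than the earlier $n_i$, such that all successor sets of $T_j$ from level $n_j$ on are $j$-covering. For each of the finitely many $t\in T_j$ of length $n_j$, apply Lemma~\ref{lem:pure} inside $M$ to $\dot\gamma_j$, $T_j$, $t$ and $r=j$, obtaining $T^t\le(T_j)_t$ and $n^t$. Let $T_{j+1}=\bigcup_tT^t\in M$. Each $T^t$ contains $t$, the only node of $(T_j)_t$ on its level, and every shorter node of $T_j$ lies below some $t$; so $T_{j+1}$ and $T_j$ have the same nodes of length at most $n_j$. Above $t$, $T_{j+1}$ coincides with $T^t$, so the hypotheses of Lemma~\ref{lem:fusion} hold.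

Let $A_j$ be the set of values forced to $\dot\gamma_j$ by the conditions $T^t_w$, where $w\in T^t$ has length $n^t$. This set is finite, because levels are finite, and it belongs to $M$, so $A_j\subset M$. Any $T''\le T_{j+1}$ contains such a node $w$, and $T''_w\le T^t_w$. Hence $T_{j+1}\Vdash\dot\gamma_j\in A_j$, and $T_\omega\le T$ forces $\dot\gamma_j\in A_j$ for all $j$.

If the $\dot\gamma_j$ enumerate all names for ordinals in $M$, this gives properness. If $\dot y$ is a name for an element of $\omega^\omega$, take $M\ni\dot y$ and $\dot\gamma_j=\dot y(j)$; then $T_\omega$ forces that $\dot y$ is bounded by the ground model function $j\mapsto\max A_j$.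
\end{proof}

As in Lemma~\ref{lem:Q}(c), the finiteness of $b(l)$ is essential: it makes the trees finitely branching, and without it the generic slalom of Lemma~\ref{lem:capt} would yield a dominating real.

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
Let $V$ be a model of CH and let $P_{\omega_2}$ be the CS iteration of length $\omega_2$ whose $\alpha$-th iterand is $\mathbb T$ as computed in $V^{P_\alpha}$. We use the standard iteration theorems \cite{Shelah}, \cite[Section 6.3]{BJ}: a CS iteration of proper $\omega^\omega$-bounding posets is proper and $\omega^\omega$-bounding; and if the ground model satisfies CH, the length is $\omega_2$, and each iterand is proper and of size at most $\mathfrak c$ in its model, then CH holds at all intermediate stages, the iteration has the $\aleph_2$-chain condition, and every set of $\aleph_1$ reals of the extension appears at an intermediate stage. Both apply by Proposition~\ref{prop:T}, as conditions of $\mathbb T$ are subsets of a fixed countable set.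

In $V[G]$ the cardinals $\aleph_1$ and $\aleph_2$ are preserved. The family $\omega^\omega\cap V$ is dominating and has size $\aleph_1$, so $\mathfrak d=\aleph_1$. Every real lies in one of $\aleph_2$ intermediate models, each with $\aleph_1$ reals, so $\mathfrak c\le\aleph_2$. If $F\subset X$ has size at most $\aleph_1$, then $F$ lies in some $V[G_\alpha]$ with $\alpha<\omega_2$, and by Lemmas~\ref{lem:capt} and~\ref{lem:single} it is bounded by $S_\varphi$ for the slalom $\varphi$ added at stage $\alpha$. Hence $\mathfrak b(R)\ge\aleph_2$, and Proposition~\ref{prop:lower} with \eqref{eq:trivial} gives $\aleph_2\le\operatorname{add}(\mathrm{HDZ})\le\mathfrak c\le\aleph_2$.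
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{Goto}
Tatsuya Goto, \emph{Cardinal invariants associated with Hausdorff measures}, arXiv:2112.07952 (2021).

\bibitem{JS}
Judah and Shelah, \emph{The Kunen--Miller chart}, J. Symb. Logic 55 (1990).

\bibitem{Shelah}
Shelah, \emph{Proper and Improper Forcing}.

\end{thebibliography}
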